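\title{Unsatisfiable hitting clause-sets: the largest number of variables for a given deficiency}

\begin{abstract}
An unsatisfiable hitting clause-set is a partition of a discrete cube into subcubes, and its deficiency is the number of clauses minus the number of variables. We prove that a nonsingular unsatisfiable hitting clause-set of deficiency $k\ge 2$ has at most $4k-5$ variables, and this bound is attained for every $k$. The result follows from the inequality $n\le 4\delta-5+\sigma$, valid for every unsatisfiable hitting clause-set with at least one variable, where $n$ is the number of variables, $\delta$ the deficiency and $\sigma$ the number of literals that occur exactly once. We determine all cases of equality; the nonsingular ones of deficiency $k$ correspond to the unordered full binary trees with $k-1$ leaves. The proof is self-contained.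
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Clause-sets and partitions of the cube}

A \emph{literal} is a variable $v$ or its complement $\overline v$; we put $\overline{\overline v}=v$ and write $\operatorname{var}(x)$ for the variable of the literal $x$. A \emph{clause} is a finite set of literals containing no complementary pair $x,\overline x$; the empty clause is denoted by $\bot$. A \emph{clause-set} $F$ is a finite set of clauses. We write $\operatorname{var}(F)$ for the set of variables occurring in $F$, and
\[
c(F):=|F|,\qquad n(F):=|\operatorname{var}(F)|,\qquad \delta(F):=c(F)-n(F).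
\]
The number $\delta(F)$ is the \emph{deficiency} of $F$. Two clauses $C,D$ \emph{clash} if there is a literal $x\in C$ with $\overline x\in D$, and $F$ is \emph{hitting} if any two different clauses of $F$ clash.

A clause is read as a disjunction, so $F$ is \emph{unsatisfiable} if every truth assignment makes all literals of some clause false. The assignments that falsify a clause $C$ form a fraction $2^{-|C|}$ of all assignments, and two clauses are falsified by a common assignment exactly when they do not clash. Hence a hitting clause-set $F$ is unsatisfiable if and only if $\sum_{C\in F}2^{-|C|}=1$. Let $\mathcal{UHIT}$ be the class of unsatisfiable hitting clause-sets.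

We work with the geometric form of this definition. Fix a finite set $V\supseteq\operatorname{var}(F)$. At a point $y\in\{0,1\}^V$ the literal $v$ is \emph{true} if $y_v=1$, and $\overline v$ is true if $y_v=0$. For a clause $C$ over $V$ let $[C]\subseteq\{0,1\}^V$ be the set of points at which all literals of $C$ are true. This is a subcube: the coordinates occurring in $C$ are fixed and the others are free. (Complementing all coordinates maps $[C]$ onto the set of assignments falsifying $C$, so nothing is lost by saying ``true'' instead of ``false''.) For clauses $C,D$ over $V$,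
\begin{equation}\label{eq:dict}
|[C]|=2^{|V|-|C|},\qquad [C]\cap[D]=\emptyset \iff C,D\text{ clash},\qquad [C]\subseteq[D]\iff D\subseteq C .
\end{equation}
In particular a clause is determined by its cube, and
\[
F\in\mathcal{UHIT}\iff \text{the cubes }[C],\ C\in F,\text{ partition }\{0,1\}^V .
\]
So $c(F)$ is the number of pieces of a partition of the cube into subcubes, $n(F)$ is the number of coordinates that some piece fixes, and $\delta(F)$ is the excess of pieces over such coordinates. It is known that $\delta(F)\ge1$ for $F\in\mathcal{UHIT}$; we do not use this. The question is how many coordinates a partition with given excess can involve.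

\subsection*{Joins and singular literals}

For a literal $x$ let $\operatorname{occ}_F(x)$ be the number of clauses of $F$ containing $x$. The literal $x$ is \emph{singular} in $F$ if $\operatorname{occ}_F(x)=1$, and $\sigma(F)$ is the number of singular literals of $F$.

Let $F^+,F^-\in\mathcal{UHIT}$ have no variable in common and let $v$ be a new variable. The \emph{join} of $F^+$ and $F^-$ via $v$ is
\[
F=\bigl\{\{v\}\cup C: C\in F^+\bigr\}\cup\bigl\{\{\overline v\}\cup C: C\in F^-\bigr\}.
\]
It partitions the face $y_v=1$ according to $F^+$ and the face $y_v=0$ according to $F^-$, so $F\in\mathcal{UHIT}$. From the definition,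
\begin{equation}\label{eq:join}
\begin{gathered}
c(F)=c(F^+)+c(F^-),\qquad n(F)+1=\bigl(n(F^+)+1\bigr)+\bigl(n(F^-)+1\bigr),\\
\operatorname{occ}_F(v)=c(F^+),\qquad \operatorname{occ}_F(\overline v)=c(F^-),
\end{gathered}
\end{equation}
and every other literal occurs in $F$ as often as in the one of $F^+,F^-$ that contains its variable.

Joining a clause-set with $\{\bot\}$ adds one variable $v$ and one clause $\{\overline v\}$, so it leaves the deficiency unchanged. Repeating this, we get arbitrarily many variables for the same deficiency. Each such step creates the singular literal $\overline v$, and the question becomes interesting once singular literals are forbidden. Call $F\in\mathcal{UHIT}$ \emph{nonsingular} if for every $v\in\operatorname{var}(F)$ there are four different clauses $A,B,C,D\in F$ with $v\in A$, $v\in B$, $\overline v\in C$, $\overline v\in D$; that is, both $v$ and $\overline v$ occur at least twice. By Lemma~\ref{lem:both} below this is the same as $\sigma(F)=0$. Let $\mathcal{UHIT}'$ be the class of nonsingular members of $\mathcal{UHIT}$, and for an integer $k\ge1$ let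
\[
\mathrm{nM}(k):=\sup\{n(F): F\in\mathcal{UHIT}',\ \delta(F)=k\}\in\mathbb N_0\cup\{+\infty\}.
\]
It is known that $\mathrm{nM}(1)=0$ and $\mathrm{nM}(2)=3$.

The value $3$ is attained by
\[
D_3:=\bigl\{\{1,2,3\},\ \{\overline1,\overline2,\overline3\},\ \{\overline1,2\},\ \{\overline2,3\},\ \{\overline3,1\}\bigr\}.
\]
In $\{0,1\}^3$ the first two clauses are the antipodal points $111$ and $000$. The other six points form a hexagon, and the three short clauses are its alternate edges $\{010,011\}$, $\{001,101\}$, $\{100,110\}$. So $D_3\in\mathcal{UHIT}$; every literal occurs exactly twice, and $\delta(D_3)=5-3=2$.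

An \emph{isomorphism} from $F$ to $F'$ is a bijection $\varphi$ from the literals over $\operatorname{var}(F)$ to the literals over $\operatorname{var}(F')$ with $\varphi(\overline x)=\overline{\varphi(x)}$ that maps the clauses of $F$ onto the clauses of $F'$; it renames variables and may complement them. A \emph{copy} of $F$ is a clause-set isomorphic to $F$. Put $K_1:=D_3$ and let $K_{m+1}$ be the join of $K_m$ with a copy of $D_3$ on new variables. By \eqref{eq:join} and induction, $c(K_m)=5m$, $n(K_m)+1=4m$, and every literal over $\operatorname{var}(K_m)$ occurs at least twice. Thus $K_m\in\mathcal{UHIT}'$, $\delta(K_m)=m+1$, $n(K_m)=4m-1$, and $K_{k-1}$ shows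
\begin{equation}\label{eq:lower}
\mathrm{nM}(k)\ge 4k-5\qquad(k\ge2).
\end{equation}
The problem, taken from Kullmann and Zhao \cite{KZ}, is whether equality holds for all $k\ge2$. The inequality $n\le4\delta-5$ is equivalent to $c/(n+1)\ge 5/4$. Both $c$ and $n+1$ are additive under joins, and $5/4$ is the ratio for $D_3$. So the problem asks whether any nonsingular partition other than $\{\bot\}$ is more economical than $D_3$ in this ratio.

\subsection*{Results}

\begin{theorem}\label{thm:nM}
$\mathrm{nM}(k)=4k-5$ for all $k\ge2$.
\end{theorem}

The upper bound is the case $\sigma=0$ of an inequality for all unsatisfiable hitting clause-sets.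

\begin{theorem}\label{thm:ineq}
For every $F\in\mathcal{UHIT}$ with $F\ne\{\bot\}$ we have $n(F)\le4\delta(F)-5+\sigma(F)$.
\end{theorem}

The proof also gives the cases of equality. Let $\mathcal E$ be the smallest class that contains $\{\bot\}$ and all copies of $D_3$ and is closed under joins, and let $\mathcal D\subseteq\mathcal E$ be the smallest class that contains all copies of $D_3$ and is closed under joins. A \emph{full binary tree} is a finite rooted tree in which every vertex has zero or two children; it is \emph{unordered} if no order of the children is specified. A member of $\mathcal E$ is built along a full binary tree: the leaves carry copies of $D_3$ or $\{\bot\}$, and each inner vertex performs a join. The Wedderburn--Etherington number $W_m$ is the number of isomorphism types of unordered full binary trees with $m$ leaves. A clause $Q$ over $\operatorname{var}(F)$ is a \emph{factor} of $F\in\mathcal{UHIT}$ if every clause of $F$ contains $Q$ or clashes with $Q$. The empty clause and the clauses of $F$ are factors; a factor $Q$ with $Q\neq\bot$ and $Q\notin F$ is called \emph{proper}, and $F\in\mathcal{UHIT}\setminus\{\{\bot\}\}$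 is \emph{irreducible} if it has no proper factor.

\begin{theorem}\label{thm:ext}
\begin{enumerate}
\item[(i)] For $F\in\mathcal{UHIT}\setminus\{\{\bot\}\}$ we have $n(F)=4\delta(F)-5+\sigma(F)$ if and only if $F\in\mathcal E$.
\item[(ii)] For $k\ge2$, the $F\in\mathcal{UHIT}'$ with $\delta(F)=k$ and $n(F)=4k-5$ are exactly the $F\in\mathcal D$ built from $k-1$ copies of $D_3$. Their isomorphism types correspond bijectively to the unordered full binary trees with $k-1$ leaves, so their number is $W_{k-1}$, which is $1,1,1,2,3,6,\dots$ for $k=2,3,4,\dots$.
\item[(iii)] For all $k\ge2$ and $s\ge0$, the maximum of $n(F)$ over $F\in\mathcal{UHIT}$ with $\delta(F)=k$ and $\sigma(F)=s$ exists and equals $4k-5+s$.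
\item[(iv)] If $F\in\mathcal{UHIT}$ is irreducible, $n(F)\ge2$ and $F\not\cong D_3$, then $n(F)\le4\delta(F)-6$.
\end{enumerate}
\end{theorem}

\section{The slack, and the method shown on $D_3$}\label{sec:slack}

Put $\sigma^*(\{\bot\}):=1$ and $\sigma^*(F):=\sigma(F)$ for $F\neq\{\bot\}$, and define the \emph{slack} of $F\in\mathcal{UHIT}$ by
\[
e(F):=4\delta(F)-5+\sigma^*(F)-n(F)=4c(F)-5\bigl(n(F)+1\bigr)+\sigma^*(F).
\]
Theorem~\ref{thm:ineq} says that $e(F)\ge0$ for $F\ne\{\bot\}$, and Theorem~\ref{thm:ext}(i) describes the solutions of $e(F)=0$. The convention for $\{\bot\}$ anticipates the singular literal that $\{\bot\}$ produces in a join, and it makes $\sigma^*$ additive.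

\begin{lemma}\label{lem:add}
The quantities $\delta-1$, $\sigma^*$ and $e$ are additive under joins. If $F\in\mathcal E$ is built from $j$ copies of $D_3$ and $i$ copies of $\{\bot\}$, then $\delta(F)=j+1$, $\sigma^*(F)=i$ and $e(F)=0$.
\end{lemma}

\begin{proof}
Let $F$ be the join of $F^+$ and $F^-$ via $v$. By \eqref{eq:join}, $c$ and $n+1$ are additive, hence so is $\delta-1=c-(n+1)$. A literal other than $v,\overline v$ is singular in $F$ if and only if it is singular in $F^+$ or in $F^-$. The literal $v$ is singular if and only if $c(F^+)=1$, which means that the partition has one piece, $F^+=\{\bot\}$; the same holds for $\overline v$ and $F^-$. Since $\sigma(\{\bot\})=0$ and $F\ne\{\bot\}$, this gives $\sigma^*(F)=\sigma^*(F^+)+\sigma^*(F^-)$. So $e$ is additive. The triple $(\delta-1,\sigma^*,e)$ equals $(1,\,0,\,20-20+0)=(1,0,0)$ for $D_3$ and $(0,\,1,\,4-5+1)=(0,1,0)$ for $\{\bot\}$. The second statement follows by summing over the leaves.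
\end{proof}

This explains the coefficients: $ac-b(n+1)+\sigma^*$ vanishes on $\{\bot\}$ and on $D_3$ exactly when $a-b+1=0$ and $5a-4b=0$, that is, $a=4$ and $b=5$.

We prove $e\ge0$ by induction on the number of clauses, with two reductions. If $F$ has a proper factor $Q$, the pieces inside $[Q]$ are merged into one piece and studied separately. If not, we pass to a face of the cube. Both steps are visible on $D_3$.

\begin{example}\label{ex:D3}
Rename $1,2,3$ as $x,w,u$, so that $D_3$ consists of
\begin{equation}\label{eq:five}
\{x,u,w\},\qquad\{x,\overline u\},\qquad\{\overline x,w\},\qquad\{\overline x,\overline u,\overline w\},\qquad\{u,\overline w\}.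
\end{equation}
Figure~\ref{fig:faces} shows the two faces of the cube in direction $x$. The face where $x$ is false is partitioned by $G=\{L,M,N\}$ with $L=\{w\}$, $M=\{\overline u,\overline w\}$, $N=\{u,\overline w\}$. In passing from $D_3$ to $G$ we lose two clauses and one variable, so $4c-5(n+1)$ drops by $4\cdot2-5=3$. On the other hand the three literals $w,u,\overline u$ have become singular. The two effects cancel: $e(G)=12-15+3=0=e(D_3)$. Thus a face of a nonsingular partition can be singular, which is why Theorem~\ref{thm:nM} is proved through Theorem~\ref{thm:ineq}; and the task is to bound the number of singular literals that appear in the face.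

Such a literal occurs at least twice in $D_3$ and only once in $G$, so it lies in one of the deleted clauses, which on the opposite face are $A=\{u,w\}$ and $B=\{\overline u\}$. What limits the number of these literals in $A$ is that $A,B$ and $L,M$ cover the same region $U$, the complement of $[N]$. The point $u=w=1$ of $[A]$ lies in $[L]$. A clause of $G$ cannot contain two literals singular in $G$ (Lemma~\ref{lem:one}), so $L$ misses one of $u,w$; it misses $u$. Changing the value of $u$ keeps the point in $[L]\subseteq U$ and moves it out of $[A]$, so a second deleted clause is needed to cover it. In general, $r$ such literals in $A$ require $r-1$ further deleted clauses.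

The induction continues with $G$, which has the proper factor $Q=\{\overline w\}$. Merging $M$ and $N$ into $Q$ gives $\{\{w\},\{\overline w\}\}$, and inside $[Q]$ we see $\{\{u\},\{\overline u\}\}$. Both have slack $8-10+2=0$. They have four singular literals together, one more than $G$: the literal $\overline w$ of $Q$ became singular by merging.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,0) rectangle (1,2);
\fill[gray!25] (1,1) rectangle (2,2);
\draw[thick] (0,0) rectangle (1,2);
\draw[thick] (1,1) rectangle (2,2);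
\draw[thick] (1,0) rectangle (2,1);
\node at (0.5,1) {$B$}; \node at (1.5,1.5) {$A$}; \node at (1.5,0.5) {$N$};
\node at (1,2.35) {$x$ true};
\fill[gray!25] (4,1) rectangle (6,2);
\fill[gray!25] (4,0) rectangle (5,1);
\draw[thick] (4,1) rectangle (6,2);
\draw[thick] (4,0) rectangle (5,1);
\draw[thick] (5,0) rectangle (6,1);
\node at (5,1.5) {$L$}; \node at (4.5,0.5) {$M$}; \node at (5.5,0.5) {$N$};
\node at (5,2.35) {$x$ false};
\node at (-0.3,1.5) {$w$}; \node at (-0.3,0.5) {$\overline w$};
\node at (3.7,1.5) {$w$}; \node at (3.7,0.5) {$\overline w$};
\node at (0.5,-0.3) {$\overline u$}; \node at (1.5,-0.3) {$u$};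
\node at (4.5,-0.3) {$\overline u$}; \node at (5.5,-0.3) {$u$};
\end{tikzpicture}
\caption{The two faces of the partition $D_3$ of the cube with coordinates $x,u,w$. Each face has four points, drawn as unit cells whose row and column are labeled by the literals true there. The piece $N=\{u,\overline w\}$ does not fix $x$ and appears in both faces. The rest of the face (shaded) is partitioned by $A=\{u,w\}$, $B=\{\overline u\}$ when $x$ is true and by $L=\{w\}$, $M=\{\overline u,\overline w\}$ when $x$ is false.}
\label{fig:faces}
\end{figure}

\section{Singular literals and factors}\label{sec:factors}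

To \emph{flip} a literal $l$ in a point $y$ is to change the coordinate $\operatorname{var}(l)$ of $y$. Most arguments below move a point by a flip and ask which piece it lands in. They rest on the following rule.
\begin{equation}\label{eq:flip}
\begin{gathered}
\text{Let }y\in[D],\text{ let }l\text{ be true at }y,\text{ and let }y'\text{ be }y\text{ with }l\text{ flipped.}\\
\text{Then }y'\in[D]\iff l\notin D.
\end{gathered}
\end{equation}
Indeed $\overline l\notin D$ because $y\in[D]$; so if $l\notin D$ the coordinate is free in $[D]$, and if $l\in D$ then $l$ is a literal of $D$ that is false at $y'$.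

For a clause $Q$ put $F_Q:=\{C\in F:Q\subseteq C\}$, and for a literal $x$ put $F_x:=F_{\{x\}}$.

\begin{lemma}\label{lem:both}
If $F\in\mathcal{UHIT}$ and a literal $x$ occurs in $F$, then $\overline x$ occurs in $F$. Hence $F\in\mathcal{UHIT}'$ if and only if $F\in\mathcal{UHIT}$ and $\sigma(F)=0$.
\end{lemma}

\begin{proof}
Let $x\in C\in F$ and $y\in[C]$. Flip $x$ to get $y'$, and let $D\in F$ be the clause with $y'\in[D]$. By \eqref{eq:flip}, $y'\notin[C]$, so $D\ne C$ and therefore $y\notin[D]$. Now $\overline x$ is true at $y'$ and flipping it leaves $[D]$, so $\overline x\in D$ by \eqref{eq:flip}. Thus every literal over $\operatorname{var}(F)$ occurs at least once, and it occurs at least twice unless it is singular.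
\end{proof}

By \eqref{eq:dict}, $Q$ is a factor of $F$ if and only if each piece $[C]$ is contained in $[Q]$ or disjoint from it; since the pieces cover the cube, this holds if and only if $[Q]$ is a union of pieces, and these are then the $[C]$ with $C\in F_Q$. For a factor $Q$ it follows that
\begin{equation}\label{eq:factor}
|F_Q|=1\iff Q\in F,\qquad F_Q=F\iff Q=\bot ,
\end{equation}
because $|F_Q|=1$ means that $[Q]$ is a single piece, and $F_Q=F$ means that $[Q]$ is the whole cube. As $F_Q\neq\emptyset$, a factor is proper exactly when $2\le|F_Q|<c(F)$.

Singular literals and factors are linked: a singular literal always exhibits a factor.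

\begin{lemma}\label{lem:sing}
Let $F\in\mathcal{UHIT}$, let $F_x=\{C\}$ and $Q:=C\setminus\{x\}$. Then $Q$ is a factor of $F$ and $F_Q=\{C\}\cup F_{\overline x}$.
\end{lemma}

\begin{proof}
First let $D\in F_{\overline x}$ and $y\in[D]$. Flip $\overline x$ to get $y'\in[E]$ with $E\in F$. By \eqref{eq:flip}, $y'\notin[D]$, so $E\neq D$ and $y\notin[E]$. Since $x$ is true at $y'$ and flipping it leaves $[E]$, we have $x\in E$, so $E=C$. Thus $y'\in[C]\subseteq[Q]$, and $y\in[Q]$ because $Q$ does not fix $\operatorname{var}(x)$. This shows $[D]\subseteq[Q]$, that is, $Q\subseteq D$.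

Now let $D\in F$, $D\ne C$, be a clause that does not clash with $Q$, and let $z\in[D]\cap[Q]$. We have $x\notin D$. If also $\overline x\notin D$, then making $x$ true in $z$ gives a point of $[D]\cap[C]$, which is impossible. So $D\in F_{\overline x}$, and $Q\subseteq D$ by the first part. Hence every clause of $F$ either clashes with $Q$ or lies in $\{C\}\cup F_{\overline x}$, and all clauses of the latter set contain $Q$.
\end{proof}

\begin{lemma}\label{lem:one}
A clause $C$ of $F\in\mathcal{UHIT}$ contains at most one literal that is singular in $F$.
\end{lemma}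

\begin{proof}
Let $x\in C$ be singular and let $x'\in C$, $x'\neq x$. By Lemma~\ref{lem:both} there is $D\in F_{\overline x}$, and $D\ne C$. By Lemma~\ref{lem:sing}, $x'\in C\setminus\{x\}\subseteq D$. So $x'$ occurs in two clauses and is not singular.
\end{proof}

\begin{lemma}\label{lem:irr}
If $F$ is irreducible and $n(F)\ge2$, then $\sigma(F)=0$.
\end{lemma}

\begin{proof}
Suppose $F_x=\{C\}$ and put $Q=C\setminus\{x\}$. By Lemmas~\ref{lem:sing} and~\ref{lem:both}, $Q$ is a factor with $|F_Q|\ge2$, so $Q\notin F$ by \eqref{eq:factor}, and irreducibility gives $Q=\bot$. Hence $C=\{x\}$ and $F=F_Q=\{\{x\}\}\cup F_{\overline x}$. Every clause of $F$ contains $\overline x$ or clashes with $\{\overline x\}$, so $\{\overline x\}$ is a nonempty factor, and $\{\overline x\}\in F$ by irreducibility. The cubes of $\{x\}$ and $\{\overline x\}$ already cover everything, so $F=\{\{x\},\{\overline x\}\}$ and $n(F)=1$, a contradiction.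
\end{proof}

We come to the first reduction. A proper factor $Q$ splits $F$ into an outer part $G$, in which $[Q]$ is a single piece, and an inner part $H$, the partition of $[Q]$. Two things can create singular literals. A literal of $Q$ occurs $|F_Q|$ times inside $[Q]$ before merging and once after; by Lemma~\ref{lem:one} at most one singular literal arises in this way. And $G$ and $H$ may share variables, whose occurrences are then divided between them. A shared variable accounts for at most four singular literals, two in $G$ and two in $H$, but it is counted twice in $n(G)+n(H)$, and a variable has weight five in the slack.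

\begin{lemma}\label{lem:split}
Let $F\in\mathcal{UHIT}$ have a proper factor $Q$. Put
\[
G:=(F\setminus F_Q)\cup\{Q\},\qquad H:=\{C\setminus Q:C\in F_Q\},\qquad o:=|\operatorname{var}(G)\cap\operatorname{var}(H)|,
\]
and let $\epsilon=1$ if $Q$ contains a literal singular in $G$, and $\epsilon=0$ otherwise. Then $G,H\in\mathcal{UHIT}$, $2\le c(G),c(H)<c(F)$, and
\[
e(F)\ \ge\ e(G)+e(H)+(1-\epsilon)+o .
\]
\end{lemma}

\begin{proof}
The cubes of $G$ partition $\{0,1\}^V$, since $[Q]$ replaces the pieces whose union it is. The clauses of $H$ contain no variable of $Q$, and their cubes in the coordinates not fixed by $Q$ are the pieces of the partition of $[Q]$. So $G,H\in\mathcal{UHIT}$. We have $c(H)=|F_Q|$ and $c(G)=c(F)-|F_Q|+1$, and $2\le|F_Q|<c(F)$ gives the bounds on $c(G)$ and $c(H)$. In particular none of $F,G,H$ is $\{\bot\}$, and $\sigma^*=\sigma$ for all three. Each clause of $F_Q$ is the union of $Q\in G$ and a clause of $H$, so $\operatorname{var}(F)=\operatorname{var}(G)\cup\operatorname{var}(H)$. Therefore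
\[
c(F)=c(G)+c(H)-1,\qquad n(F)=n(G)+n(H)-o,
\]
and substituting in $e=4c-5(n+1)+\sigma$ gives
\[
e(F)-e(G)-e(H)=-4+5(o+1)+\sigma(F)-\sigma(G)-\sigma(H).
\]
It remains to show $\sigma(G)+\sigma(H)\le\sigma(F)+\epsilon+4o$.

Let $x$ be singular in $H$ with $\operatorname{var}(x)\notin\operatorname{var}(G)$. Then $x$ occurs in no clause of $F\setminus F_Q$ and not in $Q$, so $\operatorname{occ}_F(x)=\operatorname{occ}_H(x)=1$. Let $x$ be singular in $G$ with $\operatorname{var}(x)\notin\operatorname{var}(H)$ and $x\notin Q$. Then $x$ occurs in no clause of $F_Q$, so $\operatorname{occ}_F(x)=\operatorname{occ}_G(x)=1$. No literal is of both kinds, since the second kind has its variable in $\operatorname{var}(G)$ and the first does not; so there are at most $\sigma(F)$ literals of these two kinds. The other singular literals of $H$ have a shared variable, so there are at most $2o$. The other singular literals of $G$ have a shared variable (at most $2o$) or lie in $Q$ (exactly $\epsilon$, by Lemma~\ref{lem:one} applied to $Q\in G$).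
\end{proof}

\section{Restricting at a rarest literal}\label{sec:restrict}

If $F$ has no proper factor and $n(F)\ge2$, it has no singular literal, and we pass to a face as in Example~\ref{ex:D3}. The argument needs only nonsingularity until its last line, so throughout this section and the next we assume:
\begin{quote}
$F\in\mathcal{UHIT}$, $n(F)\ge2$, $\sigma(F)=0$; $x$ is a literal over $\operatorname{var}(F)$ for which $p:=\operatorname{occ}_F(x)$ is minimal.
\end{quote}
By Lemma~\ref{lem:both} and $\sigma(F)=0$ we have $p\ge2$. Put
\[
\mathcal A:=\{C\setminus\{x\}:C\in F_x\},\qquad R:=\{C\setminus\{\overline x\}:C\in F_{\overline x}\},\qquad F_*:=F\setminus(F_x\cup F_{\overline x}),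
\]
and $G:=F_*\cup R$. Let $\Lambda$ be the set of literals singular in $G$. In this section and, until its last step, in the next, cubes are taken in $\{0,1\}^{V'}$ with $V':=\operatorname{var}(F)\setminus\{\operatorname{var}(x)\}$.

\begin{lemma}\label{lem:restrict}
\begin{enumerate}
\item[(a)] $G=F_*\cup R$ and $F_*\cup\mathcal A$ belong to $\mathcal{UHIT}$, both unions are disjoint, $|\mathcal A|=p$, $|R|\ge p$, and
\[
U:=\bigcup_{A\in\mathcal A}[A]=\bigcup_{C\in R}[C],
\]
where the cubes in each union are pairwise disjoint.
\item[(b)] $n(G)=n(F)-1\ge1$, $c(G)=c(F)-p$, and $e(F)=e(G)+4p-5-\sigma(G)$.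
\item[(c)] Every $u\in\Lambda$ lies in at least $p-1$ members of $\mathcal A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The face where $x$ is false meets exactly the pieces $[C]$ with $C\in F_*\cup F_{\overline x}$, and the intersections are nonempty, pairwise disjoint and cover the face. After deleting the coordinate $\operatorname{var}(x)$ they are the cubes of the clauses $C\setminus\{\overline x\}$. So these clauses are pairwise different and form a member of $\mathcal{UHIT}$, namely $F_*\cup R$, with $|R|=\operatorname{occ}_F(\overline x)\ge p$. The face where $x$ is true gives the same for $F_*\cup\mathcal A$, with $|\mathcal A|=p$. Both unions in the display equal the complement of $\bigcup_{C\in F_*}[C]$.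

(b) Suppose $u\in V'$ does not occur in $G$. Then all clauses of $F$ containing $u$ or $\overline u$ belong to $F_x$. By minimality of $p$ there are at least $p$ clauses containing $u$ and at least $p$ containing $\overline u$, and no clause contains both. So $p=|F_x|\ge2p$, which is false. Hence $\operatorname{var}(G)=V'$. By (a), $c(G)=c(F)-p$. As $G\neq\{\bot\}$ and $\sigma(F)=0$,
\[
e(F)-e(G)=4\bigl(c(F)-c(G)\bigr)-5\bigl(n(F)-n(G)\bigr)-\sigma(G)=4p-5-\sigma(G).
\]

(c) We have $p\le\operatorname{occ}_F(u)=\operatorname{occ}_G(u)+\operatorname{occ}_{\mathcal A}(u)=1+\operatorname{occ}_{\mathcal A}(u)$.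
\end{proof}

The minimality of $p$ is what keeps the loss to one variable. In $K_2$, restricting at the joining variable, whose literals occur five times each, leaves a copy of $D_3$ and loses four variables.

By (b) we must show $\sigma(G)\le4p-5$. Part (c) says that each element of $\Lambda$ lies in almost all members of $\mathcal A$; the next lemma says that each member of $\mathcal A$ contains few elements of $\Lambda$.

\begin{lemma}\label{lem:perA}
$|A\cap\Lambda|\le p$ for all $A\in\mathcal A$.
\end{lemma}

\begin{proof}
Let $A\cap\Lambda=\{u_1,\dots,u_r\}$ with $r\ge1$; the $u_i$ have different variables, since they lie in one clause. Take $y\in[A]\subseteq U$ and the clause $C\in R$ with $y\in[C]$. By Lemma~\ref{lem:one} for $C\in G$, at most one $u_i$ lies in $C$; number them so that $u_1,\dots,u_{r-1}\notin C$. For $i\le r-1$ let $y^{(i)}$ be $y$ with $u_i$ flipped. By \eqref{eq:flip}, $y^{(i)}\in[C]\subseteq U$ and $y^{(i)}\notin[A]$, so $y^{(i)}\in[A_i]$ for some $A_i\in\mathcal A\setminus\{A\}$. Suppose $A_i=A_j$ with $i\ne j$. The points $y^{(i)},y^{(j)}\in[A_i]$ differ in the coordinate $\operatorname{var}(u_i)$,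 so $A_i$ does not fix it, and flipping it back in $y^{(i)}$ gives $y\in[A_i]\cap[A]=\emptyset$, a contradiction. So $A,A_1,\dots,A_{r-1}$ are $r$ different members of $\mathcal A$, and $r\le p$.
\end{proof}

\begin{lemma}\label{lem:p3}
If $p\ge3$, then $\sigma(G)\le p+1$, and hence $e(F)\ge e(G)+3$.
\end{lemma}

\begin{proof}
Count the pairs $(u,A)\in\Lambda\times\mathcal A$ with $u\in A$. Lemmas~\ref{lem:restrict}(c) and~\ref{lem:perA} give $|\Lambda|(p-1)\le p^2$, so
\[
|\Lambda|\le\frac{p^2}{p-1}=p+1+\frac1{p-1}<p+2 .
\]
Then $4p-5-\sigma(G)\ge3p-6\ge3$, and Lemma~\ref{lem:restrict}(b) gives the last claim.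
\end{proof}

For $p=2$ the same count gives $\sigma(G)\le4$, while $4p-5=3$. The count misses by one, and $D_3$ shows that $\sigma(G)=3$ occurs. This case needs a closer look.

\section{The case of a literal occurring twice}\label{sec:p2}

\begin{proposition}\label{prop:p2}
In the setting of Section~\ref{sec:restrict} let $p=2$. Then $\sigma(G)\le3$. If $\sigma(G)=3$, then $F$ has a factor $E$ with $\{C\setminus E:C\in F_E\}\cong D_3$; if moreover $F$ is irreducible, then $F\cong D_3$.
\end{proposition}

\begin{proof}
Let $\mathcal A=\{A,B\}$, so that $U$ is the disjoint union of $[A]$ and $[B]$, and assume $|\Lambda|\ge3$. We show that Figure~\ref{fig:faces} reappears inside a subcube $[E]$. By Lemma~\ref{lem:restrict}(c) every element of $\Lambda$ lies in $A$ or in $B$, and by Lemma~\ref{lem:perA} each of $A,B$ contains at most two of them. So one of the two, say $A$, contains exactly two: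
\[
A\cap\Lambda=\{u,w\},\qquad \emptyset\ne\Lambda\setminus A\subseteq B .
\]
For $y\in[A]$ let $C(y)$ be the member of $R$ with $y\in[C(y)]$.

\emph{Step 1: $A$ and $B$ clash in exactly one variable, that of $u$ or that of $w$.} Fix $y\in[A]$. By Lemma~\ref{lem:one} one of $u,w$, call it $t$, is not in $C(y)$. Flipping $t$ gives a point $y'\in[C(y)]\subseteq U$ with $y'\notin[A]$, by \eqref{eq:flip}; so $y'\in[B]$. A variable in which $A$ and $B$ clash takes different values at $y\in[A]$ and $y'\in[B]$, so it is $\operatorname{var}(t)$; and $A,B$ do clash, having disjoint cubes. Name the two literals so that $t=u$. Then $\overline u\in B$.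

\emph{Step 2: there is $L\in R$ with $w\in L$, $u,\overline u\notin L$, $A=L\cup\{u\}$, and $B=E\cup\{\overline u\}$ for some $E\subseteq L$.} Let $L$ be the unique clause of $G$ containing $w$. Take any $y\in[A]$ and flip $w$. The new point is not in $[A]$, and it is not in $[B]$ because $u$ is still true. So it is not in $U$, hence not in $[C(y)]$, and \eqref{eq:flip} gives $w\in C(y)$, that is, $C(y)=L$. Thus $L\in R$ and $[A]\subseteq[L]$, so $L\subseteq A$. Now $\overline u\notin L$ since $u\in A$, and $u\notin L$ by Lemma~\ref{lem:one}. Let $l\in A\setminus L$ and flip $l$ in a point $y\in[A]$. The new point is in $[L]\subseteq U$ and not in $[A]$, so it is in $[B]$; there $u$ is false, so $l=u$. Hence $A=L\cup\{u\}$. Finally $[L\cup\{\overline u\}]=[L]\setminus[A]\subseteq U\setminus[A]=[B]$, so $B\subseteq L\cup\{\overline u\}$, and $E:=B\setminus\{\overline u\}\subseteq L$.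

\emph{Step 3: $\Lambda=\{u,w,\overline u\}$, $w\notin E$, and $R=\{L,M\}$ with $[M]=[B]\setminus[L]$.} Since $E\subseteq L\subseteq A$, we have $B\setminus A=\{\overline u\}$. So the nonempty set $\Lambda\setminus A$ equals $\{\overline u\}$, and $\Lambda=\{u,w,\overline u\}$. This already proves $\sigma(G)\le3$. By Lemma~\ref{lem:restrict}(a), $|R|\ge2$. Every $M\in R\setminus\{L\}$ satisfies $[M]\subseteq U\setminus[L]\subseteq U\setminus[A]=[B]$, so $M\supseteq B=E\cup\{\overline u\}$. Since $w$ occurs in $G$ only in $L$, we get $w\notin E$. Since $\overline u$ occurs in only one clause of $G$, there is only one such $M$. Then $[M]=U\setminus[L]=[B]\setminus[L]$.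

\emph{Step 4: $L=E\cup\{w\}$ and $M=E\cup\{\overline u,\overline w\}$.} Put $q:=|L\setminus E|$; then $q\ge1$ because $w\in L\setminus E$. We have $[B]\cap[L]=[L\cup\{\overline u\}]$, and $L\cup\{\overline u\}$ has $q$ more literals than $B$. By \eqref{eq:dict},
\[
|[M]|=|[B]|\,(1-2^{-q})=2^{|V'|-|B|-q}\,(2^q-1).
\]
The size of a subcube is a power of $2$, so the odd number $2^q-1$ is $1$, and $q=1$. Hence $L=E\cup\{w\}$ and $[M]=[E\cup\{\overline u\}]\setminus[E\cup\{\overline u,w\}]=[E\cup\{\overline u,\overline w\}]$. Note that $E\subseteq A\setminus\{u,w\}$ contains none of the variables of $x,u,w$.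

\emph{Step 5: the fifth clause.} Apply Lemma~\ref{lem:sing} to $G$ and the singular literal $\overline u\in M$: the cube $[E\cup\{\overline w\}]$ is the disjoint union of $[M]$ and the cubes of the clauses in $G_u$. As $u\in\Lambda$, we have $G_u=\{N\}$ for one clause $N$, and $[N]=[E\cup\{\overline w\}]\setminus[M]=[E\cup\{u,\overline w\}]$. So $N=E\cup\{u,\overline w\}$. Neither $L$ nor $M$ contains $u$, so $N\notin R$ and $N\in F_*\subseteq F$.

\emph{Step 6: $E$ is a factor.} Return to the cube $\{0,1\}^{\operatorname{var}(F)}$. The clauses $A\cup\{x\}$, $B\cup\{x\}$, $L\cup\{\overline x\}$, $M\cup\{\overline x\}$ and $N$ of $F$ are the unions of $E$ with the five clauses \eqref{eq:five}, in this order. These five clauses form a copy of $D_3$ on variables not in $E$, so the five cubes partition $[E]$. Hence $E$ is a factor of $F$, the set $F_E$ consists of these five clauses, and $\{C\setminus E:C\in F_E\}\cong D_3$. By \eqref{eq:factor}, $E\notin F$. If $F$ is irreducible, then $E=\bot$ and $F=F_E\cong D_3$.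
\end{proof}

Irreducibility is needed for the last conclusion: for $F=K_2$ with joining variable $v$ and $x$ the literal $1$ of $K_1=D_3$, we have $p=2$, $\sigma(G)=3$ and $E=\{v\}$.

\section{Proof of the inequality}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
We show $e(F)\ge0$ for $F\in\mathcal{UHIT}\setminus\{\{\bot\}\}$ by induction on $c(F)$. Note that $n(F)\ge1$, since $\{\bot\}$ is the only member of $\mathcal{UHIT}$ without variables.

\emph{Case 1: $F$ has a proper factor $Q$.} Let $G,H,o,\epsilon$ be as in Lemma~\ref{lem:split}. Both $G$ and $H$ have at least two and fewer than $c(F)$ clauses, so $e(G),e(H)\ge0$ by induction, and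
\begin{equation}\label{eq:case1}
e(F)\ge e(G)+e(H)+(1-\epsilon)+o\ge0 .
\end{equation}

\emph{Case 2: $F$ is irreducible and $n(F)=1$.} The only partition of $\{0,1\}$ with more than one piece is $F=\{\{v\},\{\overline v\}\}$, and $e(F)=8-10+2=0$.

\emph{Case 3: $F$ is irreducible and $n(F)\ge2$.} By Lemma~\ref{lem:irr}, $\sigma(F)=0$, so Section~\ref{sec:restrict} applies. With $G$ and $p$ as there, $G\ne\{\bot\}$ and $c(G)<c(F)$, so $e(G)\ge0$ by induction. If $p\ge3$, then $e(F)\ge3$ by Lemma~\ref{lem:p3}. If $p=2$, then $e(F)=e(G)+3-\sigma(G)\ge0$ by Lemma~\ref{lem:restrict}(b) and Proposition~\ref{prop:p2}, and $e(F)=0$ forces $\sigma(G)=3$ and hence $F\cong D_3$. We record: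
\begin{equation}\label{eq:case3}
F\text{ irreducible},\ n(F)\ge2,\ F\not\cong D_3\ \Longrightarrow\ \sigma(F)=0\text{ and }e(F)\ge1 .
\end{equation}
This completes the induction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nM}]
Let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$. Then $F\ne\{\bot\}$ because $\delta(\{\bot\})=1$, and $\sigma(F)=0$. Theorem~\ref{thm:ineq} gives $n(F)\le4k-5$. The lower bound is \eqref{eq:lower}.
\end{proof}

The value $\mathrm{nM}(1)=0$ is also contained in Theorem~\ref{thm:ineq}: a nonsingular $F\ne\{\bot\}$ satisfies $1\le n(F)\le4\delta(F)-5$, so $\delta(F)\ge2$.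

\section{The extremal clause-sets}\label{sec:ext}

Equality in \eqref{eq:case1} requires that $G$ and $H$ share no variable and that $Q$ contains a singular literal of $G$. In this situation $F$ arises from $G$ by subdividing the piece $[Q]$ according to $H$, and we need to know that $\mathcal E$ is closed under this operation. In terms of trees, a clause with a singular literal comes from a leaf labeled $\{\bot\}$, and the operation replaces this leaf by the tree of $H$.

\begin{lemma}\label{lem:subst}
Let $G\in\mathcal E\setminus\{\{\bot\}\}$, let $Q\in G$ contain a literal $z$ singular in $G$, and let $H\in\mathcal E$ have no variable in common with $G$. Then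
\[
F:=(G\setminus\{Q\})\cup\{Q\cup D:D\in H\}
\]
belongs to $\mathcal E$ and is a join.
\end{lemma}

\begin{proof}
Induction on the construction of $G$. Since $\sigma(D_3)=0$ and $G\neq\{\bot\}$, the clause-set $G$ is the join of some $G^+,G^-\in\mathcal E$ via a variable $v$. Let $Q=\{v\}\cup Q^+$ with $Q^+\in G^+$; if $\overline v\in Q$ instead, exchange the roles of $v,G^+$ and $\overline v,G^-$. If $G^+=\{\bot\}$, then $Q=\{v\}$ and $F$ is the join of $H$ and $G^-$ via $v$. Otherwise $\operatorname{occ}_G(v)=c(G^+)\ge2$, so $z\neq v$, $z\in Q^+$, and $\operatorname{occ}_{G^+}(z)=\operatorname{occ}_G(z)=1$. By induction $F^+:=(G^+\setminus\{Q^+\})\cup\{Q^+\cup D:D\in H\}$ lies in $\mathcal E$. Its variables lie in $\operatorname{var}(G^+)\cup\operatorname{var}(H)$, which is disjoint from $\operatorname{var}(G^-)\cup\{v\}$, and $F$ is the join of $F^+$ and $G^-$ via $v$.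
\end{proof}

Without the singular literal the lemma fails: for $G=D_3$, any $Q\in G$ and $H=\{\{a\},\{\overline a\}\}$ with a new variable $a$, the clause-set $F$ has $c=6$, $n=4$, $\sigma=2$ and $e(F)=24-25+2=1$, so $F\notin\mathcal E$ by Lemma~\ref{lem:add}.

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
(i) If $F\in\mathcal E$, then $e(F)=0$ by Lemma~\ref{lem:add}. Conversely let $F\neq\{\bot\}$ and $e(F)=0$; we show $F\in\mathcal E$ by induction on $c(F)$, following the cases of Section~\ref{sec:proof}. In Case~1, all four terms in \eqref{eq:case1} are nonnegative, so $e(G)=e(H)=0$, $\epsilon=1$ and $o=0$. By induction $G,H\in\mathcal E$. They have no common variable, $Q\in G$ contains a literal singular in $G$, and $F=(G\setminus\{Q\})\cup\{Q\cup D:D\in H\}$ by the definition of $G$ and $H$. Lemma~\ref{lem:subst} gives $F\in\mathcal E$. In Case~2, $F$ is the join of $\{\bot\}$ with $\{\bot\}$. In Case~3, $F\cong D_3$ by \eqref{eq:case3}.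

(iv) By \eqref{eq:case3}, $4\delta(F)-5-n(F)=e(F)\ge1$.

(iii) If $\delta(F)=k\ge2$, then $F\neq\{\bot\}$, and Theorem~\ref{thm:ineq} gives $n(F)\le4k-5+s$. Take any $F\in\mathcal E$ built from $k-1\ge1$ copies of $D_3$ and $s$ copies of $\{\bot\}$, for instance by joining $K_{k-1}$ with $\{\bot\}$ successively $s$ times. Then $F\neq\{\bot\}$, and Lemma~\ref{lem:add} gives $\delta(F)=k$, $\sigma(F)=s$ and $e(F)=0$, so $n(F)=4k-5+s$.

(ii) Let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$ and $n(F)=4k-5$. Then $F\ne\{\bot\}$, $\sigma(F)=0$ and $e(F)=0$, so $F\in\mathcal E$ by (i). By Lemma~\ref{lem:add}, $F$ is built from no copy of $\{\bot\}$ and $k-1$ copies of $D_3$; in particular $F\in\mathcal D$. Conversely, if $F\in\mathcal D$ is built from $k-1$ copies of $D_3$, then Lemma~\ref{lem:add} gives $\delta(F)=k$, $\sigma(F)=0$ and $e(F)=0$, so $n(F)=4k-5$, and $F\in\mathcal{UHIT}'$ by Lemma~\ref{lem:both}.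

Every full binary tree with $k-1$ leaves is the construction tree of some such $F$: use new variables at each leaf and each inner vertex. Let $F,F'\in\mathcal D$ be built along trees $T,T'$. We show by induction on the size of $T$ that $F\cong F'$ if and only if $T$ and $T'$ are isomorphic as unordered trees.

Suppose $T\cong T'$. If both are single vertices, $F$ and $F'$ are copies of $D_3$. Otherwise $F$ is the join of $F^+,F^-$ via $v$ and $F'$ is the join of $F'^+,F'^-$ via $v'$, and by induction either $F^+\cong F'^+$ and $F^-\cong F'^-$, or $F^+\cong F'^-$ and $F^-\cong F'^+$. The two isomorphisms act on disjoint sets of variables, and together with $v\mapsto v'$ in the first case and $v\mapsto\overline{v'}$ in the second they form an isomorphism from $F$ to $F'$.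

Suppose $\varphi$ is an isomorphism from $F$ to $F'$. Call a variable \emph{full} if it occurs, with either sign, in every clause; isomorphisms preserve full variables. In a copy of $D_3$ each variable occurs in four of the five clauses, so no variable is full. In a join of $F^+$ and $F^-$ via $v$ the variable $v$ is full, and no other is: it belongs to only one of $\operatorname{var}(F^+)$, $\operatorname{var}(F^-)$ and is absent from the clauses coming from the other part. So either $T$ and $T'$ are both single vertices, or $F$ and $F'$ are both joins, via $v$ and $v'$ say, and $\varphi(v)\in\{v',\overline{v'}\}$. Since $F^+=\{C\setminus\{v\}:C\in F_v\}$ and $F^-=\{C\setminus\{\overline v\}:C\in F_{\overline v}\}$, the map $\varphi$ restricts to isomorphisms of $F^+,F^-$ onto $F'^+,F'^-$ in one of the two orders. By induction the two subtrees at the root of $T$ are isomorphic to those of $T'$ in some order, so $T\cong T'$.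

Thus the isomorphism types are counted by $W_{k-1}$. A tree with $m\ge2$ leaves is an unordered pair of trees with $m$ leaves in total, so $W_1=1$ and
\[
W_m=\sum_{1\le a<m/2}W_aW_{m-a}\ +\ \begin{cases}\binom{W_{m/2}+1}{2}, & m\text{ even},\\ 0,& m\text{ odd},\end{cases}
\]
which gives $W_2=1$, $W_3=1$, $W_4=1+1=2$, $W_5=2+1=3$, $W_6=3+2+1=6$.
\end{proof}

\begin{remark}
The clause-sets $K_m$ lie in $\mathcal D$; their trees are the caterpillars, in which every inner vertex has a leaf as a child. For $k\le4$ the clause-set $K_{k-1}$ is the only extremal one up to isomorphism. For $k=5$ there is a second one, the join of two copies of $K_2$, with $20$ clauses and $15$ variables.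
\end{remark}

\begin{remark}
$D_3$ is irreducible. Indeed, if a proper factor $Q$ existed, the argument for Case~1 in part (i) and Lemma~\ref{lem:subst} would show that $D_3$ is a join, but $D_3$ has no full variable. On the other hand, in a join of $F^+$ and $F^-$ via $v$ the clauses $\{v\}$ and $\{\overline v\}$ are factors, and both belong to the join only if $F^+=F^-=\{\bot\}$. So the irreducible members of $\mathcal E$ are the copies of $D_3$ and of $\{\{v\},\{\overline v\}\}$, and $D_3$ is the only irreducible clause-set, up to isomorphism, among the extremal ones in Theorem~\ref{thm:ext}(ii).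
\end{remark}

\begin{thebibliography}{1}

\bibitem{KZ}
Oliver Kullmann and Xishun Zhao,
\emph{Unsatisfiable hitting clause-sets with three more clauses than variables},
arXiv:1604.01288 (2016).

\end{thebibliography}
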